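\title{Projections over amalgamated free products\\ and $C^*$-algebras of separated graphs}

\begin{abstract}
Let $A_1$ and $A_2$ be unital $C^*$-algebras with a common finite-dimensional unital $C^*$-subalgebra $D$. We prove that the monoid $\mathcal V(A_1*_DA_2)$ of Murray--von Neumann classes of projections over the full amalgamated free product is the pushout of $\mathcal V(A_1)$ and $\mathcal V(A_2)$ over $\mathcal V(D)$. It follows that for every finitely separated graph $(E,C)$ the natural map from the graph monoid $M(E,C)$ to $\mathcal V(C^*(E,C))$ is an isomorphism, which answers a question of Ara and Goodearl. The key fact is that a projection over $A_1$ and a projection over $A_2$ whose product has norm less than one in the free product are separated by a Hermitian matrix over $D$. We also show that every conical abelian monoid is $\mathcal V(A)$ for some $C^*$-algebra $A$, and that the pushout theorem can fail when $D$ is infinite-dimensional.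
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B$ be a complex $*$-algebra. Projections $p,q\in M_\infty(B)=\bigcup_nM_n(B)$ are \emph{Murray--von Neumann equivalent}, written $p\sim q$, if $p=w^*w$ and $q=ww^*$ for some $w\in M_\infty(B)$. The equivalence classes form an abelian monoid $\mathcal V(B)$ under $[p]+[q]=[p\oplus q]$. For a unital $C^*$-algebra, $\mathcal V(B)$ is the monoid of isomorphism classes of finitely generated projective right modules, and $K_0(B)$ is its Grothendieck group. This paper computes $\mathcal V$ for a class of universal $C^*$-algebras that are built by prescribing relations among projections.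

\subsection*{Separated graphs}
A \emph{separated graph} is a pair $(E,C)$, where $E=(E^0,E^1,r,s)$ is a directed graph (vertices, edges, range and source maps) and $C=\bigsqcup_{v\in E^0}C_v$, each $C_v$ being a partition of $s^{-1}(v)$ into nonempty subsets; $C_v=\emptyset$ if $v$ is a sink. It is \emph{finitely separated} if every member of $C$ is finite, and \emph{non-separated} if $C_v=\{s^{-1}(v)\}$ for every $v$ that is not a sink. For a finitely separated graph, the Leavitt path algebra $L(E,C)$ is the complex $*$-algebra generated by $E^0\cup E^1$ subject to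
\begin{itemize}
\item[(V)] $vv'=\delta_{v,v'}v$ and $v=v^*$ for $v,v'\in E^0$;
\item[(E)] $s(e)e=e\,r(e)=e$ for $e\in E^1$;
\item[(SCK1)] $e^*f=\delta_{e,f}\,r(e)$ for $e,f\in X$, $X\in C$;
\item[(SCK2)] $v=\sum_{e\in X}ee^*$ for $v\in E^0$, $X\in C_v$,
\end{itemize}
and $C^*(E,C)$ is the universal $C^*$-algebra with the same generators and relations.

The last two relations are a statement about $\mathcal V$. If $X=\{e_1,\dots,e_k\}\in C_v$, the row $w=(e_1,\dots,e_k)$ satisfies $w^*w=r(e_1)\oplus\dots\oplus r(e_k)$ by (SCK1) and $ww^*=v$ by (SCK2). So each $X\in C_v$ adjoins one equivalence between $v$ and a sum of vertices, and it does so freely, because no relation links edges in different members of $C_v$. Let $M(E,C)$ be the abelian monoid with generators $a_v$ ($v\in E^0$) and relations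
\[
a_v=\sum_{e\in X}a_{r(e)}\qquad(v\in E^0,\ X\in C_v).
\]
The computation above gives homomorphisms $a_v\mapsto[v]$ from $M(E,C)$ to $\mathcal V(L(E,C))$ and to $\mathcal V(C^*(E,C))$. It is known (Ara--Goodearl, Theorem~4.3) that the first one is an isomorphism. The following question is posed in \cite{AG}.

\begin{quote}
\emph{Is the map $M(E,C)\to\mathcal V(C^*(E,C))$, $a_v\mapsto[v]$, an isomorphism for every finitely separated graph $(E,C)$?}
\end{quote}

The answer is known to be positive for non-separated graphs, and we shall use that case. Two graphs with one vertex $v$ show what separation adds. With two loops in a single class we obtain the Cuntz algebra $\mathcal O_2$, generated by two isometries whose range projections add up to $1$; here $M(E,C)=\langle a\mid a=2a\rangle=\{0,a\}$, so $\mathcal V(\mathcal O_2)=\{0,[1]\}$ by the non-separated case. The Grothendieck group of this monoid is trivial, so $K_0$ cannot detect what the question asks. With $n$ loops, each in a class of its own, the relations say that the loops are unitaries; then $C^*(E,C)$ is the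 full group $C^*$-algebra $C^*(F_n)$ of the free group, $M(E,C)=\mathbb Z^+$, and the question asks whether all finitely generated projective $C^*(F_n)$-modules are free.

The algebraic theorem suggests a positive answer, but it does not give one, since completing a $*$-algebra can change $\mathcal V$: the polynomial algebra $\mathbb C[x]$ with $x^*=x$ has no projections other than $0$ and $1$, and it is dense in $C([0,1]\cup[2,3])$. One has to show that functional calculus in $C^*(E,C)$ creates neither new classes nor new equivalences.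

\begin{theorem}\label{thm:graphs}
For every finitely separated graph $(E,C)$ the map $M(E,C)\to\mathcal V(C^*(E,C))$, $a_v\mapsto[v]$, is an isomorphism. Equivalently, the natural map $\mathcal V(L(E,C))\to\mathcal V(C^*(E,C))$ is an isomorphism.
\end{theorem}

\subsection*{Amalgamated free products}
When $E^0$ and $C$ are finite, $C^*(E,C)$ is obtained from non-separated graph algebras, one for each $X\in C$, by free products amalgamated over $\mathbb C^{E^0}$. Theorem~\ref{thm:graphs} therefore reduces to a statement about such products.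

Let $A_1,A_2$ be unital $C^*$-algebras with a common unital $C^*$-subalgebra $D$. The \emph{full amalgamated free product} $A=A_1*_DA_2$ is the unital $C^*$-algebra generated by the images of unital $*$-homomorphisms $A_i\to A$ that agree on $D$, universal in the sense that every pair of unital $*$-homomorphisms $A_i\to B$ agreeing on $D$ factors through $A$. The \emph{pushout}
\[
\mathcal P=\mathcal V(A_1)\sqcup_{\mathcal V(D)}\mathcal V(A_2)
\]
in the category of abelian monoids is the quotient of $\mathcal V(A_1)\oplus\mathcal V(A_2)$ by the congruence generated by identifying the two images of each element of $\mathcal V(D)$. We write $\iota_i:\mathcal V(A_i)\to\mathcal P$ and $\iota:\mathcal V(D)\to\mathcal P$ for the canonical maps. Every element of $\mathcal P$ has the form $\iota_1[x_1]+\iota_2[x_2]$, and there is a natural homomorphism $j:\mathcal P\to\mathcal V(A)$ sending it to $[x_1\oplus x_2]$. The next result is a $C^*$-analogue of Bergman's coproduct theorem.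

\begin{theorem}\label{thm:pushout}
Let $A_1,A_2$ be unital $C^*$-algebras containing a common finite-dimensional unital $C^*$-subalgebra $D$, and let $A=A_1*_DA_2$ be the full amalgamated free product. Then $j:\mathcal V(A_1)\sqcup_{\mathcal V(D)}\mathcal V(A_2)\to\mathcal V(A)$ is an isomorphism.
\end{theorem}

Surjectivity says that every finitely generated projective $A$-module is a direct sum of one induced from $A_1$ and one induced from $A_2$. Injectivity says that two such sums are isomorphic only if they are linked by finitely many moves that carry a summand induced from $D$ from one side to the other. For instance, $\mathbb C^2*_{\mathbb C}\mathbb C^2$ is the universal unital $C^*$-algebra generated by two projections $p,q$, and the theorem presents its monoid by the generators $[p],[1-p],[q],[1-q]$ and the single relation $[p]+[1-p]=[q]+[1-q]$.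

Section~\ref{sec:prelim} recalls the standard tools. Section~\ref{sec:example} shows the method on $2\times2$ matrices and lays out the proof of Theorem~\ref{thm:pushout}, which occupies Sections~\ref{sec:cert}--\ref{sec:surj}. Theorem~\ref{thm:graphs} is proved in Section~\ref{sec:graphs}. Section~\ref{sec:compl} treats arbitrary families of algebras, realizes all conical monoids, and shows that $\dim D<\infty$ cannot be dropped.

\section{Preliminaries}\label{sec:prelim}

Matrices may be rectangular, and projections are padded with zeros to reach a common size when needed. Over a $C^*$-algebra, $w^*w=p$ and $ww^*=q$ imply $w=qwp$, and orthogonal projections satisfy $[p+q]=[p]+[q]$.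

\subsection{Projections, ranges and modules}

\begin{lemma}\label{lem:close}
Let $p,q$ be projections and $c=qcp$ a matrix over a $C^*$-algebra $B$, with $\|c^*c-p\|<1$ and $\|cc^*-q\|<1$. Then $p\sim q$. In particular $p\sim q$ if $\|p-q\|<1$, and the endpoints of a norm-continuous path of projections are equivalent.
\end{lemma}

\begin{proof}
The element $c^*c$ is invertible in the corner at $p$. Put $w=c(c^*c)^{-1/2}$, so that $w^*w=p$ and $ww^*\le q$. The projection $q'=q-ww^*$ satisfies $q'w=0$, hence $q'c=0$ and $\|q'\|=\|q'(q-cc^*)\|<1$, so $q'=0$. If $\|p-q\|<1$, take $c=qp$; then $c^*c-p=p(q-p)p$ and $cc^*-q=q(p-q)q$. A path is cut into finitely many short steps.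
\end{proof}

\emph{Range projections.} Let $y$ be an $r\times s$ matrix over $B$ with $\operatorname{sp}(y^*y)\subset\{0\}\cup[\delta,\infty)$ for some $\delta>0$; the same inclusion then holds for $yy^*$. Let $h$ be continuous on $[0,\infty)$ with $h(t)=1/t$ for $t\ge\delta$, put $f(t)=th(t)$, and define $\operatorname{ran}(y)=f(yy^*)\in M_r(B)$. This is a projection, independent of the choices, with the following properties.
\begin{itemize}
\item[(R1)] $\operatorname{ran}(y)y=y$, and $\operatorname{ran}(y)=yy'$ with $y'=y^*h(yy^*)$. Hence $\operatorname{ran}(y)B^r=yB^s$ if $B$ is unital.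
\item[(R2)] For fixed $\delta$, $\operatorname{ran}(y)$ is norm-continuous in $y$, because $f$ can be fixed.
\item[(R3)] If $g$ is a projection and $gx^*xg\ge\delta g$, then $\operatorname{ran}(xg)$ is defined, and for unital $B$ multiplication by $x$ is an isomorphism $gB^s\to\operatorname{ran}(xg)B^r$. It is onto by (R1) and injective because $gx^*xg$ is invertible in the corner at $g$.
\end{itemize}

\emph{Modules.} Let $B$ be unital. We regard $B^n$ as the right module of columns; module maps $B^s\to B^r$ are left multiplications by $r\times s$ matrices. Every finitely generated projective module is isomorphic to $pB^n$ for a projection $p$, and $pB^n\cong qB^m$ if and only if $p\sim q$. (If $x=qxp$ and $y=pyq$ are mutually inverse, then $p=x^*y^*yx\le\|y\|^2x^*x$, and $w=x(x^*x)^{-1/2}$ has $w^*w=p$ and $ww^*B^m=xB^n=qB^m$, so $ww^*=q$.) For projections of the same size, $qB^n\subset pB^n$ if and only if $q\le p$, and then $pB^n/qB^n\cong(p-q)B^n$.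

\begin{lemma}\label{lem:loop}
Let $F$ be a finite-dimensional $C^*$-algebra and $e:\mathbb T\to F$ a continuous loop of projections. There is a continuous loop $w:\mathbb T\to F$ of unitaries with $e(z)=w(z)e(1)w(z)^*$ for all $z$. The same holds for paths $e:[0,1]\to F$, with base point $0$.
\end{lemma}

\begin{proof}
For projections $e,e'$ put $x=e'e+(1-e')(1-e)$. Then $1-x=(2e'-1)(e'-e)$, so $x$ is invertible if $\|e'-e\|<1$. From $xe=e'x$ it follows that $x^*x$ commutes with $e$ and that the unitary $x(x^*x)^{-1/2}$ conjugates $e$ to $e'$; it is continuous in $e'$ and equals $1$ at $e'=e$. Subdividing $[0,1]$ and multiplying, we lift a path $e_s$ to unitaries $W_s$ with $W_0=1$ and $e_s=W_se_0W_s^*$. For the loop $e_s=e(e^{2\pi is})$, the unitary $W_1$ lies in the finite-dimensional algebra $\{e_0\}'\cap F$, so it has finite spectrum and equals $\exp(ik)$ with $k=k^*$ in that algebra. Put $w(e^{2\pi is})=W_s\exp(-isk)$.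
\end{proof}

Applied to $F=M_n(\mathbb C)$, the lemma shows that projections over $C(\mathbb T)$ or $C([0,1])$ are equivalent to constant ones, so $\mathcal V(C(\mathbb T))=\mathcal V(C([0,1]))=\mathbb Z^+$, generated by $[1]$.

\subsection{Gluing representations}
All that we use about the norm of the full free product comes from the next lemma.

\begin{lemma}\label{lem:glue}
Let $F\ne0$ be a finite-dimensional unital $C^*$-subalgebra of unital $C^*$-algebras $B_1,B_2$. Let $\pi_i$ be unital representations of $B_i$ on $H_i$, let $L_i\subset H_i$ be closed $F$-invariant subspaces, and let $W_0:L_1\to L_2$ be a unitary intertwining the actions of $F$. Then there are faithful unital representations $\sigma_1,\sigma_2$ of $B_1,B_2$ on one Hilbert space $H'$ that agree on $F$, and isometries $V_i:H_i\to H'$ with $V_i\pi_i(b)=\sigma_i(b)V_i$ for $b\in B_i$ and $V_1\xi=V_2W_0\xi$ for $\xi\in L_1$.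
\end{lemma}

\begin{proof}
A unital representation of $F$ is determined up to unitary equivalence by the multiplicities of the finitely many irreducible representations of $F$. Take faithful unital representations $\rho_i$ of $B_i$ on $K_i$ and an infinite cardinal $\kappa$ that dominates the dimensions of $H_1,H_2,K_1,K_2$. Let $\pi_i'=\pi_i\oplus(\rho_i\otimes1)$ on $H_i'=H_i\oplus(K_i\otimes\ell^2(\kappa))$. Each irreducible representation of $F$ occurs in $K_i$ with a multiplicity between $1$ and $\kappa$, so it occurs in $H_i'\ominus L_i=(H_i\ominus L_i)\oplus(K_i\otimes\ell^2(\kappa))$ with multiplicity exactly $\kappa$. Hence $W_0$ extends to a unitary $W:H_1'\to H_2'$ intertwining the actions of $F$. Take $H'=H_1'$, $\sigma_1=\pi_1'$, $\sigma_2=W^*\pi_2'W$, let $V_1$ be the inclusion and $V_2=W^*|_{H_2}$.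
\end{proof}

\emph{Standing notation for Sections~\ref{sec:example}--\ref{sec:surj}.} The algebras $A_1,A_2,D,A$ are as in Theorem~\ref{thm:pushout}, and $D\ne0$ (otherwise all algebras vanish). Lemma~\ref{lem:glue} with $H_1=H_2=0$ gives a representation of $A$ that is faithful on $A_1$ and on $A_2$, so we regard $A_i$ as subalgebras of $A$. We fix a faithful unital representation of $A$ on a Hilbert space $H$, so that $r\times s$ matrices over $A$ are operators $H^s\to H^r$. The span $A_{\mathrm{alg}}$ of all finite products of elements of $A_1\cup A_2$ is a dense $*$-subalgebra of $A$.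

\subsection{$K$-theory}\label{sub:K}
Let $B$ be a unital $C^*$-algebra. Projections $p,q$ over $B$ have the same class in $K_0(B)$ if and only if $p\oplus1_r\sim q\oplus1_r$ for some $r$. The group $K_1(B)$ consists of homotopy classes of invertible matrices, stabilized by $x\mapsto x\oplus1$, and $[xy]=[x\oplus y]=[x]+[y]$. A block triangular matrix with invertible diagonal blocks $x,y$ has class $[x]+[y]$: scale the off-diagonal block to zero. Let $SB\subset C(\mathbb T,B)$ be the ideal of functions vanishing at $1$. Evaluation at $1$ is split by the constant functions, so $K_1(C(\mathbb T,B))=K_1(SB)\oplus K_1(B)$, and by Bott periodicity $[p]\mapsto[zp+1-p]$ induces an isomorphism $K_0(B)\to K_1(SB)$. Projecting onto $K_1(SB)$ and inverting the Bott map, we obtain a homomorphism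
\[
\partial_B:K_1(C(\mathbb T,B))\to K_0(B)
\]
that is natural for unital $*$-homomorphisms, vanishes on constant loops, and sends $[zp+1-p]$ to $[p]$.

\section{The method on $2\times2$ matrices}\label{sec:example}

Let $D=\mathbb C$, take $a_1\in A_1$ and $a_2\in A_2$, and suppose that $a_1+a_2$ has a left inverse in $A$. Then $A/(a_1+a_2)A$ is a finitely generated projective module, and Theorem~\ref{thm:pushout} predicts that it is a sum of a module induced from $A_1$ and one induced from $A_2$. How does one find these two modules?

There are two easy cases. In the \emph{dominant case}, $a_1=s$ is an isometry and $\|a_2\|<1$; then $s+\tau a_2$ is bounded below by $1-\|a_2\|$ for $\tau\in[0,1]$, its range projection is continuous in $\tau$ by (R2), and the cokernel is isomorphic to $(1-ss^*)A$. In the \emph{positive case}, $a_1\ge1$ and $a_2\ge1$; then $a_1+a_2$ is invertible and the cokernel is zero. To see these as one phenomenon, we first pull $a_1$ and $a_2$ apart by passing to graphs: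
\[
G_1=\{(\zeta,a_1\zeta):\zeta\in A\},\qquad G_2=\{(\zeta,-a_2\zeta):\zeta\in A\}\subset A^2 .
\]
Each $G_i$ is defined over $A_i$ alone. The surjection $A^2\to A$, $(x,y)\mapsto y+a_2x$, has kernel $G_2$ and maps $G_1$ onto $(a_1+a_2)A$, so $A^2/(G_1+G_2)\cong A/(a_1+a_2)A$.

In both cases a Hermitian \emph{scalar} matrix $J\in M_2(\mathbb C)$ is positive on $G_1$ and negative on $G_2$, in the sense that for some $\varepsilon>0$
\begin{equation}\label{eq:2x2}
\begin{pmatrix}1&a_1^*\end{pmatrix}J\begin{pmatrix}1\\a_1\end{pmatrix}\ge\varepsilon(1+a_1^*a_1),\qquad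
\begin{pmatrix}1&-a_2^*\end{pmatrix}J\begin{pmatrix}1\\-a_2\end{pmatrix}\le-\varepsilon(1+a_2^*a_2).
\end{equation}
In the dominant case take $J=\operatorname{diag}(-\rho^2,1)$ with $\|a_2\|<\rho<1$; the left sides are $1-\rho^2$ and $a_2^*a_2-\rho^2$. In the positive case take $J=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$; the left sides are $2a_1$ and $-2a_2$. If $a_1,a_2$ are normal, \eqref{eq:2x2} says that $\phi_J(\lambda)=J_{11}+2\operatorname{Re}(J_{12}\lambda)+J_{22}|\lambda|^2$ is positive on $\operatorname{sp}(a_1)$ and negative on $\operatorname{sp}(-a_2)$, that is, the two spectra lie on opposite sides of a circle or a line.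

The central fact of the paper is that such a $J$ exists whenever $a_1+a_2$ is left invertible in the full free product (Proposition~\ref{prop:cert-exists} and Lemma~\ref{lem:graph}). As a test, let $A=\mathbb C^2*_{\mathbb C}\mathbb C^2$ with generating projections $p,q$, and let $a_1=2p-1$, $a_2=-2q$. The spectra $\operatorname{sp}(a_1)=\{-1,1\}$ and $\operatorname{sp}(-a_2)=\{0,2\}$ are disjoint but interlaced. No $J$ exists, since $\phi_J|_{\mathbb R}$ is a polynomial of degree at most $2$ and would have to change sign three times. And indeed $a_1+a_2$ is not left invertible: if $p,q$ are represented as projections onto two lines in $\mathbb R^2\subset\mathbb C^2$ at angle $\theta$, then $p-q$ has eigenvalues $\pm\sin\theta$, so $a_1+a_2=2(p-q)-1$ is singular for $\theta=\pi/6$.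

Once an invertible $J$ is given, the cokernel can be read off. The spectral projections $e_+,e_-$ of $J$ are scalar matrices, so they belong to both $M_2(A_1)$ and $M_2(A_2)$. Deform
\[
G_1^t=(e_++te_-)G_1,\qquad G_2^t=(te_++e_-)G_2,\qquad t\in[0,1].
\]
Shrinking the negative part of a vector increases the form defined by $J$, so $J$ stays positive on $G_1^t$ and negative on $G_2^t$; the two modules stay at a positive angle, and the class of $A^2/(G_1^t+G_2^t)$ does not change. At $t=0$ the quotient splits as $e_+A^2/e_+G_1\oplus e_-A^2/e_-G_2$, with the first summand defined over $A_1$ and the second over $A_2$. In the dominant case $e_+=\operatorname{diag}(0,1)$, so $G_1^t=\{(t\zeta,s\zeta)\}$ and $G_2^t=\{(\zeta,-ta_2\zeta)\}$; the map $(x,y)\mapsto y+ta_2x$ identifies the quotient with the cokernel of $s+t^2a_2$, and we recover the homotopy above. In the positive case $e_\pm$ project onto $(1,\pm1)$, and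
\[
e_+\begin{pmatrix}1\\a_1\end{pmatrix}=\begin{pmatrix}1\\1\end{pmatrix}\frac{1+a_1}2,\qquad e_-\begin{pmatrix}1\\-a_2\end{pmatrix}=\begin{pmatrix}1\\-1\end{pmatrix}\frac{1+a_2}2 ,
\]
so both summands vanish because $1+a_1$ and $1+a_2$ are invertible.

The proof of Theorem~\ref{thm:pushout} turns this computation into an inverse of $j$. Section~\ref{sec:cert} proves the existence of $J$. Section~\ref{sec:c} shows that the pair of summands found at $t=0$ defines an element $c$ of $\mathcal P$ which is independent of $J$, is a homotopy invariant, and lifts the class of the quotient. Section~\ref{sec:lin} reduces matrices over $A_{\mathrm{alg}}$ to sums $T_1+T_2$ with $T_i$ over $A_i$. Injectivity of $j$ then follows by joining two given elements of $\mathcal P$ by a homotopy (Section~\ref{sec:inj}). Surjectivity follows by presenting a given module as a cokernel (Section~\ref{sec:surj}), which needs a preliminary statement about $K_0$ (Section~\ref{sec:K0}).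

\section{Transverse pairs and certificates}\label{sec:cert}

\begin{definition}
Let $g_1\in M_n(A_1)$ and $g_2\in M_n(A_2)$ be projections. The pair $(g_1,g_2)$ is \emph{transverse} if $\|g_1g_2\|<1$ in $M_n(A)$. A \emph{certificate} for $(g_1,g_2)$ is a selfadjoint $J\in M_n(D)$ such that
\[
g_1Jg_1\ge\varepsilon g_1,\qquad g_2Jg_2\le-\varepsilon g_2
\]
for some $\varepsilon>0$, called a \emph{constant} for $J$.
\end{definition}

Transversality is a condition in $A$. A certificate, by contrast, is verified separately in $A_1$ and in $A_2$. The certificates for a given pair form a convex set, and they are stable under perturbation of all the data.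

\begin{lemma}\label{lem:stable}
Let $g,g'$ be projections and $J,J'$ selfadjoint elements of a $C^*$-algebra with $gJg\ge\varepsilon g$, $\varepsilon>0$, and put $\eta=\|g'-g\|$. Then $g'J'g'\ge\big(\varepsilon(1-\eta)-3\eta\|J\|-\|J'-J\|\big)g'$. In particular $g'J'g'\ge\frac\varepsilon2g'$ for $(g',J')$ close to $(g,J)$.
\end{lemma}

\begin{proof}
Put $d=g'-g$; then $\|d\|=\eta\le1$. We have
\[
g'Jg'=g'(g+d)J(g+d)g'=g'gJgg'+g'(dJg+gJd+dJd)g'\ge\varepsilon g'gg'-3\eta\|J\|g',
\]
and $g'gg'=g'-g'dg'\ge(1-\eta)g'$. Finally $g'(J'-J)g'\ge-\|J'-J\|g'$.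
\end{proof}

For vectors $\xi,\eta$ and a selfadjoint operator $J$ the numbers $\langle J\eta,\xi\rangle$ and $\langle J\xi,\eta\rangle$ are complex conjugates, so
\begin{equation}\label{eq:polar}
\operatorname{Re}\langle J(\xi+\eta),\xi-\eta\rangle=\langle J\xi,\xi\rangle-\langle J\eta,\eta\rangle .
\end{equation}

\begin{proposition}\label{prop:cert-implies}
Let $J$ be a certificate for $(g_1,g_2)$ with constant $\varepsilon$. If $J=0$, then $g_1=g_2=0$. If $J\ne0$, then $\|g_1g_2\|^2\le\max\big(0,1-\varepsilon^2/(2\|J\|^2)\big)$. In particular $(g_1,g_2)$ is transverse.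
\end{proposition}

\begin{proof}
If $J=0$, then $0\ge\varepsilon g_i$. Let $J\ne0$ and $g_1\ne0$. For $\xi\in g_1H^n$ and $\eta\in g_2H^n$, \eqref{eq:polar} gives
\[
\varepsilon(|\xi|^2+|\eta|^2)\le\|J\|\,|\xi+\eta|\,|\xi-\eta|\le\sqrt2\,\|J\|\,|\xi+\eta|\,(|\xi|^2+|\eta|^2)^{1/2},
\]
hence $|\xi+\eta|\ge\varepsilon|\xi|/(\sqrt2\|J\|)$. For $|\xi|=1$ and $\eta=-g_2\xi$ this reads $1-|g_2\xi|^2\ge\varepsilon^2/(2\|J\|^2)$.
\end{proof}

The converse is the one place where the universal property of $A$ enters in an essential way. If the states of $M_n(D)$ that can be seen from $g_1$ overlap with those that can be seen from $g_2$, gluing produces a representation of $A$ in which the two ranges share a vector. Otherwise the two sets of states are separated by a hyperplane, and a hyperplane is a selfadjoint element of $M_n(D)$.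

\begin{proposition}\label{prop:cert-exists}
Every transverse pair has a certificate.
\end{proposition}

\begin{proof}
If $g_1=0$ take $J=-1$, and if $g_2=0$ take $J=1$. Let both be nonzero, and put $B_i=M_n(A_i)$ and $F=M_n(D)$. The states $\varphi$ of $B_i$ with $\varphi(g_i)=1$ form a nonempty weak* compact convex set. Let $S_i$ be the set of their restrictions to the real vector space $F_{sa}$ of selfadjoint elements; it is a nonempty compact convex subset of the finite-dimensional space $F_{sa}^*$.

We claim that $S_1\cap S_2=\emptyset$. Suppose that $\varphi_1,\varphi_2$ are states with $\varphi_i(g_i)=1$ and $\varphi_1|_F=\varphi_2|_F$, and let $(\pi_i,H_i,\xi_i)$ be their GNS triples. Since $|(1-\pi_i(g_i))\xi_i|^2=\varphi_i(1-g_i)=0$, we have $\pi_i(g_i)\xi_i=\xi_i$. Since $|\pi_i(x)\xi_i|^2=\varphi_i(x^*x)$ for $x\in F$, the rule $\pi_1(x)\xi_1\mapsto\pi_2(x)\xi_2$ defines a unitary $W_0$ between the finite-dimensional subspaces $L_i=\pi_i(F)\xi_i$ that intertwines $F$ and sends $\xi_1$ to $\xi_2$. Lemma~\ref{lem:glue} provides representations $\sigma_i$ of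 $B_i$ on $H'$ agreeing on $F$, and the unit vector $\xi=V_1\xi_1=V_2\xi_2$ satisfies $\sigma_1(g_1)\xi=\xi=\sigma_2(g_2)\xi$. Because $\sigma_1$ and $\sigma_2$ agree on the matrix units $\epsilon_{kl}\in M_n(\mathbb C)\subset F$, these identify $H'$ with $H_0^n$, where $H_0=\sigma_i(\epsilon_{11})H'$, in such a way that $\sigma_i$ is the entrywise application of a unital representation of $A_i$ on $H_0$. The two representations agree on $D$ and so define a representation $\pi$ of $A$ on $H_0$. Applying $\pi$ entrywise, we get $\pi(g_1g_2)\xi=\xi$, contrary to $\|g_1g_2\|<1$.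

Disjoint compact convex sets in a finite-dimensional space are strictly separated by a linear functional, and the functionals on $F_{sa}^*$ are evaluations. So there are $J_0\in F_{sa}$ and $\alpha>\beta$ with $\omega(J_0)\ge\alpha$ on $S_1$ and $\omega(J_0)\le\beta$ on $S_2$. Put $J=J_0-\frac{\alpha+\beta}2\,1$ and $\varepsilon=\frac{\alpha-\beta}2$. If $\psi$ is any state of $g_1B_1g_1$, then $\varphi=\psi(g_1\,\cdot\,g_1)$ is a state of $B_1$ with $\varphi(g_1)=1$, so $\psi(g_1Jg_1)=\varphi(J)\ge\varepsilon$. Hence $g_1Jg_1\ge\varepsilon g_1$. In the same way $\psi(g_2Jg_2)\le-\varepsilon$ for all states $\psi$ of $g_2B_2g_2$.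
\end{proof}

\begin{remark}
In the interlaced example of Section~\ref{sec:example}, describe states of $M_2(\mathbb C)$ by density matrices and let $\rho_\lambda$ be the projection onto $(1,\lambda)$. Then $S_1\ni\rho_{\pm1}$ and $S_2\ni\rho_0,\rho_2$, and the two sets meet: $\frac34\rho_1+\frac14\rho_{-1}=\frac38\rho_0+\frac58\rho_2=\frac14\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$. The proposition fails if the norm is taken in another algebra generated by $A_1$ and $A_2$: for $D=\mathbb C$ and $A_1=A_2=\mathbb C^2$ mapped identically to $\mathbb C^2$, the projections $(1,0)$ and $(0,1)$ have product zero, but no scalar is both positive and negative.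
\end{remark}

\emph{Joins.} Let $g_1,g_2\in M_n(A)$ be projections with $\|g_1g_2\|\le c<1$, and let $Y=(g_1,g_2)$, an $n\times2n$ matrix. For $\xi_i\in g_iH^n$ we have $|\xi_1+\xi_2|^2\ge|\xi_1|^2+|\xi_2|^2-2c|\xi_1||\xi_2|\ge(1-c)(|\xi_1|^2+|\xi_2|^2)$. So (R3) applies with $x=Y$, $g=g_1\oplus g_2$ and $\delta=1-c$. The projection $g_1\vee g_2=\operatorname{ran}(Y)$ is defined, and addition is an isomorphism
\begin{equation}\label{eq:join}
g_1A^n\oplus g_2A^n\longrightarrow(g_1\vee g_2)A^n .
\end{equation}
By (R2), $g_1\vee g_2$ is norm-continuous along continuous paths on which $\|g_1g_2\|\le c$. If $g_1g_2=0$, then $g_1\vee g_2=g_1+g_2$.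

\section{The invariant of a transverse pair}\label{sec:c}

Let $J$ be a certificate for $(g_1,g_2)$ with constant $\varepsilon$. Since $D$ is finite-dimensional, $J$ has finite spectrum, and its spectral projections $e_+,e_0,e_-$ for $(0,\infty)$, $\{0\}$, $(-\infty,0)$ lie in $M_n(D)$. From $-\|J\|e_-\le J\le\|J\|e_+$ we get
\begin{equation}\label{eq:delta}
g_1e_+g_1\ge\delta g_1,\qquad g_2e_-g_2\ge\delta g_2
\end{equation}
with $\delta=\varepsilon/\|J\|$ (if $J=0$, then $g_1=g_2=0$ and any $\delta$ will do). By (R3) we may define
\[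
c_J(g_1,g_2)=\iota_1[e_+-\operatorname{ran}(e_+g_1)]+\iota[e_0]+\iota_2[e_--\operatorname{ran}(e_-g_2)]\in\mathcal P .
\]
The summands depend on $J$. For $n=1$ and $g_1=g_2=0$ the certificates $1,0,-1$ give $\iota_1[1]$, $\iota[1]$, $\iota_2[1]$, which agree only because of the amalgamation in $\mathcal P$. This is typical: when an eigenvalue of $J$ crosses zero, its spectral projection, which lies over $D$, moves from one side to the other. The next lemma isolates that projection as a summand.

\begin{lemma}\label{lem:absorb}
Let $f,f',g$ be projections in a $C^*$-algebra with $ff'=0$ and $gfg\ge\delta g$, $\delta>0$, and let $e=f+f'$. Then $e-\operatorname{ran}(eg)\sim(f-\operatorname{ran}(fg))+f'$.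
\end{lemma}

\begin{proof}
For $t\in[0,1]$ we have $g(f+tf')^2g=g(f+t^2f')g\ge\delta g$, so $q_t=\operatorname{ran}((f+tf')g)$ is a norm-continuous path of projections below $e$. Hence $e-q_1\sim e-q_0$ by Lemma~\ref{lem:close}, and $q_0=\operatorname{ran}(fg)\le f$.
\end{proof}

\begin{proposition}\label{prop:welldef}
The element $c_J(g_1,g_2)$ is locally constant on the set of triples $(g_1,g_2,J)$ of size $n$ in which $J$ is a certificate for $(g_1,g_2)$. Consequently it does not depend on $J$, and the resulting element $c(g_1,g_2)\in\mathcal P$ is constant along norm-continuous paths of transverse pairs.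
\end{proposition}

\begin{proof}
Fix a triple $(g_1^0,g_2^0,J_0)$ with spectral projections $e^0_+,e^0_0,e^0_-$ and $\delta$ as in \eqref{eq:delta}. Choose $r>0$ with $\operatorname{sp}(J_0)\cap[-2r,2r]\subset\{0\}$. If $\|J-J_0\|<r/2$, every point of $\operatorname{sp}(J)$ is within $r/2$ of $\operatorname{sp}(J_0)$, so $\operatorname{sp}(J)$ misses the intervals $\pm[r/2,3r/2]$. Let $f_+,f_0,f_-$ be the spectral projections of $J$ for $(r,\infty)$, $[-r,r]$, $(-\infty,-r)$. They are fixed continuous functions of $J$, so they depend continuously on $J$, and at $J=J_0$ they equal $e^0_+,e^0_0,e^0_-$. By Lemma~\ref{lem:stable}, $g_1f_+g_1\ge\frac\delta2g_1$ and $g_2f_-g_2\ge\frac\delta2g_2$ for triples $(g_1,g_2,J)$ near the fixed one. For such a triple, with $e_+,e_0,e_-$ belonging to $J$, we have $e_\pm=f_\pm+f_0e_\pm$ and $e_0=f_0e_0$. Lemma~\ref{lem:absorb} gives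
\begin{align*}
[e_+-\operatorname{ran}(e_+g_1)]&=[f_+-\operatorname{ran}(f_+g_1)]+[f_0e_+]\quad\text{in }\mathcal V(A_1),\\
[e_--\operatorname{ran}(e_-g_2)]&=[f_--\operatorname{ran}(f_-g_2)]+[f_0e_-]\quad\text{in }\mathcal V(A_2).
\end{align*}
The projections $f_0e_+,f_0e_0,f_0e_-$ lie in $M_n(D)$, are orthogonal and add up to $f_0$. Therefore
\[
c_J(g_1,g_2)=\iota_1[f_+-\operatorname{ran}(f_+g_1)]+\iota[f_0]+\iota_2[f_--\operatorname{ran}(f_-g_2)].
\]
The three projections on the right are norm-continuous in the triple by (R2), so their classes are constant near $(g_1^0,g_2^0,J_0)$ by Lemma~\ref{lem:close}.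

For a fixed transverse pair the set of certificates is nonempty (Proposition~\ref{prop:cert-exists}) and convex, hence connected; this gives independence of $J$. Along a path of transverse pairs, a certificate at one parameter is a certificate at nearby parameters by Lemma~\ref{lem:stable}, so $c$ is locally constant in the parameter.
\end{proof}

To compare $c$ with a class in $\mathcal V(A)$ we carry out in general the deformation of Section~\ref{sec:example}. Every transverse pair has an invertible certificate: replace $J$ by $J+\eta1$ with $\eta$ small and $-\eta\notin\operatorname{sp}(J)$.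

\begin{lemma}\label{lem:straighten}
Let $J$ be an invertible certificate for $(g_1,g_2)$ with constant $\varepsilon$. For $t\in[0,1]$ put $k_1^t=e_++te_-$ and $k_2^t=te_++e_-$. Then $g_i^t=\operatorname{ran}(k_i^tg_i)\in M_n(A_i)$ is defined, $k_i^t:g_iA^n\to g_i^tA^n$ is an isomorphism, the pair $(g_1^t,g_2^t)$ is transverse, and $t\mapsto1-g_1^t\vee g_2^t$ is a norm-continuous path of projections from
\[
(e_+-\operatorname{ran}(e_+g_1))+(e_--\operatorname{ran}(e_-g_2))\quad(t=0)\qquad\text{to}\qquad 1-g_1\vee g_2\quad(t=1).
\]
\end{lemma}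

\begin{proof}
By \eqref{eq:delta}, $g_1(k_1^t)^2g_1\ge g_1e_+g_1\ge\delta g_1$ and $g_2(k_2^t)^2g_2\ge g_2e_-g_2\ge\delta g_2$. So (R2) and (R3) show that $g_i^t$ is defined and continuous in $t$ and that $k_i^t$ is an isomorphism as stated. Since $Je_-\le0\le Je_+$ and $t^2\le1$,
\[
k_1^tJk_1^t=Je_++t^2Je_-\ge J,\qquad k_2^tJk_2^t=t^2Je_++Je_-\le J .
\]
With $y_i=k_i^tg_i$ and $\|k_i^t\|\le1$ we obtain $y_1^*Jy_1\ge g_1Jg_1\ge\varepsilon g_1\ge\varepsilon y_1^*y_1$ and $y_2^*Jy_2\le g_2Jg_2\le-\varepsilon g_2\le-\varepsilon y_2^*y_2$. Writing $g_i^t=y_iy_i'$ as in (R1) and multiplying by $y_i'^*$ on the left and $y_i'$ on the right, we find that $J$ is a certificate for $(g_1^t,g_2^t)$ with the same constant $\varepsilon$. By Proposition~\ref{prop:cert-implies}, $\|g_1^tg_2^t\|$ is bounded away from $1$ uniformly in $t$, so the join is continuous. At $t=1$ we have $k_i^1=e_++e_-=1$. At $t=0$ we have $g_1^0=\operatorname{ran}(e_+g_1)\le e_+$ and $g_2^0=\operatorname{ran}(e_-g_2)\le e_-$; these are orthogonal, and their join is their sum.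
\end{proof}

\begin{proposition}\label{prop:c}
Let $(g_1,g_2)$ be a pair of projections $g_i\in M_n(A_i)$.
\begin{enumerate}
\item[(a)] If $(g_1,g_2)$ is transverse, then $j(c(g_1,g_2))=[1-g_1\vee g_2]$ in $\mathcal V(A)$.
\item[(b)] If $(g_1,g_2)$ is transverse and $g_1\vee g_2=1$, then $c(g_1,g_2)=0$.
\item[(c)] If $g_i\le g_i^+$ and $(g_1^+,g_2^+)$ is transverse, then $(g_1,g_2)$ is transverse and
\[
c(g_1,g_2)=c(g_1^+,g_2^+)+\iota_1[g_1^+-g_1]+\iota_2[g_2^+-g_2].
\]
\end{enumerate}
\end{proposition}

\begin{proof}
For (a) and (b) compute $c$ with an invertible certificate, so that $e_0=0$. The class of the projection at $t=0$ in Lemma~\ref{lem:straighten} is $j(c(g_1,g_2))$, which gives (a). In (b) the path of that lemma vanishes at $t=1$; projections have norm $0$ or $1$, so it vanishes for all $t$. At $t=0$ this says $e_+-\operatorname{ran}(e_+g_1)=0$ and $e_--\operatorname{ran}(e_-g_2)=0$ in $M_n(A)$, hence in $M_n(A_1)$ and $M_n(A_2)$.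

(c) Compressing the inequalities by $g_i$ shows that a certificate $J$ for $(g_1^+,g_2^+)$ is one for $(g_1,g_2)$, so $(g_1,g_2)$ is transverse by Proposition~\ref{prop:cert-implies}. By (R3), $e_+$ maps $g_1^+A_1^n$ isomorphically onto $\operatorname{ran}(e_+g_1^+)A_1^n$ and carries $g_1A_1^n$ onto $\operatorname{ran}(e_+g_1)A_1^n$. Passing to quotients gives $\operatorname{ran}(e_+g_1^+)-\operatorname{ran}(e_+g_1)\sim g_1^+-g_1$ over $A_1$, so
\[
[e_+-\operatorname{ran}(e_+g_1)]=[e_+-\operatorname{ran}(e_+g_1^+)]+[g_1^+-g_1]\quad\text{in }\mathcal V(A_1).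
\]
The same argument with $e_-$, $g_2$, $g_2^+$ takes place over $A_2$.
\end{proof}

Part (a) says that $c$ lifts the class of $A^n/(g_1A^n+g_2A^n)$ to $\mathcal P$. Parts (b) and (c) evaluate $c$ exactly, as an element of $\mathcal P$, whenever a pair can be enlarged to a transverse pair with join $1$.

\section{Graphs and linearization}\label{sec:lin}

We now produce transverse pairs. The graph construction of Section~\ref{sec:example} extends to matrices, and it is convenient to allow, in addition, division by submodules $f_iA^b$ defined over $A_i$.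

\begin{lemma}\label{lem:graph}
Let $T_i\in M_{b\times a}(A_i)$, let $f_i\in M_b(A_i)$ be projections, and let $T=T_1+T_2$. Put
\[
S_1=\begin{pmatrix}1&0\\T_1&1\end{pmatrix},\qquad S_2=\begin{pmatrix}1&0\\-T_2&1\end{pmatrix},\qquad g_i=\operatorname{ran}\big(S_i(1_a\oplus f_i)\big)\in M_{a+b}(A_i),
\]
and consider the module map
\[
R:A^a\oplus f_1A^b\oplus f_2A^b\to A^b,\qquad R(\zeta,w_1,w_2)=T\zeta+w_1+w_2 .
\]
\begin{enumerate}
\item[(a)] If $R$ has a left inverse, then $(g_1,g_2)$ is transverse and $(1-g_1\vee g_2)A^{a+b}\cong\operatorname{coker}R$. If $R$ is bijective, then $g_1\vee g_2=1$.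
\item[(b)] If $f_i\le f_i^+$ are projections in $M_b(A_i)$, the corresponding projections satisfy $g_i\le g_i^+$ and $g_i^+-g_i\sim f_i^+-f_i$ over $A_i$.
\item[(c)] For fixed $f_i$, the projection $g_i$ depends norm-continuously on $T_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $S_i$ is invertible, $S_i^*S_i\ge\|S_i^{-1}\|^{-2}$, and this bound is locally uniform in $T_i$. So $g_i$ is defined by (R3), and (c) follows from (R2). The isomorphism $S_i$ maps $A_i^a\oplus f_iA_i^b$ onto $g_iA_i^{a+b}$ and $A_i^a\oplus f_i^+A_i^b$ onto $g_i^+A_i^{a+b}$; passing to quotients gives (b).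

(a) Parametrize $g_1A^{a+b}$ by $(\zeta,w_1)\mapsto(\zeta,T_1\zeta+w_1)$ and $g_2A^{a+b}$ by $(\zeta',w_2)\mapsto(\zeta',-T_2\zeta'+w_2)$. In these coordinates the addition map $\Sigma:g_1A^{a+b}\oplus g_2A^{a+b}\to A^{a+b}$ is
\[
(\zeta,w_1,\zeta',w_2)\mapsto(\zeta+\zeta',\ T_1\zeta+w_1-T_2\zeta'+w_2).
\]
Following it by the automorphism $(x,y)\mapsto(x,y+T_2x)$ gives $(\zeta+\zeta',\ T\zeta+w_1+w_2)$, and in the variables $\zeta+\zeta'$ and $(\zeta,w_1,w_2)$ this is $\mathrm{id}_{A^a}\oplus R$. So $\operatorname{coker}\Sigma\cong\operatorname{coker}R$, and $\Sigma$ is left invertible if $R$ is. In that case, composing a left inverse with the projection onto $g_1A^{a+b}$ gives a matrix $\rho\in M_{a+b}(A)$ with $\rho g_1=g_1$ and $\rho g_2=0$, hence $g_1=\rho(1-g_2)g_1$. For $0\ne\xi\in g_1H^{a+b}$ this yields $|\xi|\le\|\rho\|\,|(1-g_2)\xi|$, so $|g_2\xi|^2\le(1-\|\rho\|^{-2})|\xi|^2$ and $\|g_2g_1\|<1$. By \eqref{eq:join}, $\operatorname{coker}\Sigma\cong(1-g_1\vee g_2)A^{a+b}$. A bijective $R$ is left invertible with zero cokernel.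
\end{proof}

A matrix over $A_{\mathrm{alg}}$ involves products of elements of $A_1$ and $A_2$, so it is not of the form $T_1+T_2$. It is, however, a Schur complement of such a sum.

\begin{lemma}\label{lem:linear}
Each $\chi\in M_{a\times b}(A_{\mathrm{alg}})$ can be written $\chi=uQ^{-1}v$ with scalar matrices $u\in M_{a\times d}(\mathbb C)$, $v\in M_{d\times b}(\mathbb C)$ and $Q=1-N_1-N_2$, where $N_i\in M_d(A_i)$ are strictly upper triangular. The matrices $1-t(N_1+N_2)$, $t\in[0,1]$, are invertible and join $1$ to $Q$.
\end{lemma}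

\begin{proof}
For a monomial $x_1\cdots x_r$ with $x_k\in A_1\cup A_2$, let $N$ be the $(r+1)\times(r+1)$ matrix with $N_{k,k+1}=x_k$ and zeros elsewhere. It is nilpotent, and the $(1,r+1)$ entry of $N^k$ vanishes unless $k=r$, so $x_1\cdots x_r$ is the $(1,r+1)$ entry of $(1-N)^{-1}=\sum_kN^k$. Write $\chi$ as a finite sum of matrices $\chi_\mu$, each with a single entry, a monomial, in position $(i_\mu,j_\mu)$, and let $N$ be the direct sum of the corresponding blocks. Let $u$ have a $1$ in row $i_\mu$ and the first column of block $\mu$, let $v$ have a $1$ in the last row of block $\mu$ and column $j_\mu$, for each $\mu$, and zeros elsewhere. Then $u(1-N)^{-1}v=\chi$. Put each nonzero entry of $N$ into $N_1$ or $N_2$ according to an algebra containing it. Since $tN$ is nilpotent, $1-tN$ is invertible.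
\end{proof}

The lemma is used through the identity, valid for a scalar $\lambda$ and any $a\times b$ matrix $M$,
\begin{equation}\label{eq:schur}
\begin{pmatrix}1&-\lambda uQ^{-1}\\0&1\end{pmatrix}\begin{pmatrix}M&\lambda u\\-v&Q\end{pmatrix}=\begin{pmatrix}M+\lambda\chi&0\\-v&Q\end{pmatrix}.
\end{equation}
If $M$ is scalar, the second factor is a matrix over $A_1$ plus the matrix with the single block $-N_2$ over $A_2$, while the right side contains $\chi$.

\section{Injectivity of $j$}\label{sec:inj}

\begin{proposition}\label{prop:inj}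
Let $x_i,y_i\in M_l(A_i)$ be projections, and put $x=x_1\oplus x_2$ and $y=y_1\oplus y_2$ in $M_{2l}(A)$. If $x\sim y$ over $A$, then $\iota_1[x_1]+\iota_2[x_2]=\iota_1[y_1]+\iota_2[y_2]$. Hence $j$ is injective.
\end{proposition}

The idea is a rotation. If $\psi:yA^{2l}\to xA^{2l}$ is an isomorphism, the maps $z\mapsto(\cos\theta\,\psi z,\sin\theta\,z)$ from $yA^{2l}$ to $xA^{2l}\oplus yA^{2l}$ are left invertible for all $\theta$, with cokernel $yA^{2l}$ at $\theta=0$ and $xA^{2l}$ at $\theta=\pi/2$. To fit Lemma~\ref{lem:graph}, we replace $\psi$ by a matrix over $A_{\mathrm{alg}}$ and linearize it, make the domain free by adding the identity on $(1-y)A^{2l}$, and realize $xA^{2l}$ as $A^{2l}/(1-x)A^{2l}$.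

\begin{proof}
Let $\psi^*\psi=y$ and $\psi\psi^*=x$. Choose $\psi''\in M_{2l}(A_{\mathrm{alg}})$ with $\|\psi''-\psi\|<1$ and put $\chi=\psi''y$. Then $\chi\in M_{2l}(A_{\mathrm{alg}})$, $\chi=\chi y$, and $\|x\chi-\psi\|=\|x(\psi''-\psi)y\|<1$. Thus $\psi^*x\chi$ and $x\chi\psi^*$ are within distance less than $1$ of $y$ and $x$ in the respective corners, so $x\chi:yA^{2l}\to xA^{2l}$ is an isomorphism. Let $\kappa=y\kappa x$ be its inverse. We shall use
\begin{equation}\label{eq:kappa}
\kappa\chi=\kappa x\chi=y,\qquad x\chi\kappa=x,\qquad \kappa(1-x)=0,\qquad (1-y)\kappa=0,\qquad \chi(1-y)=0 .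
\end{equation}
Write $\chi=uQ^{-1}v$ as in Lemma~\ref{lem:linear}. For $\theta\in[0,\pi/2]$ put $y_i(\theta)=\sin\theta\,y_i+1-y_i$, $y(\theta)=y_1(\theta)\oplus y_2(\theta)$, and
\[
T(\theta)=\begin{pmatrix}0&\cos\theta\,u\\y(\theta)&0\\-v&Q\end{pmatrix}
=\begin{pmatrix}0&\cos\theta\,u\\y_1(\theta)\oplus0_l&0\\-v&1-N_1\end{pmatrix}
+\begin{pmatrix}0&0\\0_l\oplus y_2(\theta)&0\\0&-N_2\end{pmatrix},
\]
a map $A^{2l}\oplus A^d\to A^{2l}\oplus A^{2l}\oplus A^d$ written as $T_1(\theta)+T_2(\theta)$ with $T_i(\theta)$ over $A_i$. Let $f_1$ and $f_2$ be $(1-x_1)\oplus0_l$ and $0_l\oplus(1-x_2)$ on the first target summand and zero on the other two. Then $(w_1,w_2)\mapsto w=w_1+w_2$ identifies the sum of their ranges with $(1-x)A^{2l}$. By \eqref{eq:schur} with $M=0$ and $\lambda=\cos\theta$, applied to the first and third rows, the map $R$ of Lemma~\ref{lem:graph} followed by the automorphism $(\alpha,\beta,\gamma)\mapsto(\alpha-\cos\theta\,uQ^{-1}\gamma,\beta,\gamma)$ of the target is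
\begin{equation}\label{eq:Rtheta}
(z,s,w)\mapsto(\cos\theta\,\chi z+w,\ y(\theta)z,\ -vz+Qs).
\end{equation}
This map is left invertible. If $(\alpha,\beta,\gamma)$ is its value, then by \eqref{eq:kappa}
\[
\cos\theta\,\kappa\alpha+\sin\theta\,y\beta+(1-y)\beta=\cos^2\theta\,yz+\sin^2\theta\,yz+(1-y)z=z,
\]
and then $w=(1-x)(\alpha-\cos\theta\,\chi z)$ and $s=Q^{-1}(\gamma+vz)$. Lemma~\ref{lem:graph}(a),(c) gives a norm-continuous path of transverse pairs $(g_1(\theta),g_2(\theta))$, along which $c$ is constant by Proposition~\ref{prop:welldef}. We evaluate $c$ at the ends by enlarging $f_1,f_2$ until $R$ is bijective. By Lemma~\ref{lem:graph}(a),(b) and Proposition~\ref{prop:c}(b),(c), the value is then $\iota_1[f_1^+-f_1]+\iota_2[f_2^+-f_2]$.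

\emph{The end $\theta=\pi/2$.} Let $f_1^+=1_l\oplus0_l$ and $f_2^+=0_l\oplus1_l$ on the first target summand, so $f_i^+-f_i\sim x_i$. Since $y(\pi/2)=1$, the map \eqref{eq:Rtheta} becomes $(z,s,w)\mapsto(w,z,-vz+Qs)$ with $w\in A^{2l}$ arbitrary, which is bijective because $Q$ is invertible. The value of $c$ is $\iota_1[x_1]+\iota_2[x_2]$.

\emph{The end $\theta=0$.} Add to $f_1$ and $f_2$ the projections $y_1\oplus0_l$ and $0_l\oplus y_2$ on the second target summand, so $f_i^+-f_i\sim y_i$. The map becomes
\[
(z,s,w,b)\mapsto(\chi z+w,\ (1-y)z+b,\ -vz+Qs),\qquad w\in(1-x)A^{2l},\ b\in yA^{2l}.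
\]
If $(\alpha,\beta,\gamma)$ is the value, then $b=y\beta$, $(1-y)z=(1-y)\beta$ and $\kappa\alpha=yz$, so necessarily $z=\kappa\alpha+(1-y)\beta$, $w=\alpha-\chi z$, $s=Q^{-1}(\gamma+vz)$. Conversely, for any $(\alpha,\beta,\gamma)$ these formulas define a preimage: by \eqref{eq:kappa}, $(1-y)z+b=\beta$, and $xw=x\alpha-x\chi\kappa\alpha=0$, so $w\in(1-x)A^{2l}$. The map is bijective, and the value of $c$ is $\iota_1[y_1]+\iota_2[y_2]$.
\end{proof}

\section{Generators of $K_0(A)$}\label{sec:K0}

To prove surjectivity we want to linearize a given projection $p$ over $A$. A direct approximation is useless, because a matrix over $A_{\mathrm{alg}}$ near $p$ need not be a projection. Left invertibility, on the other hand, survives perturbation. So we seek a presentation of the module of $p$ as the cokernel of a left invertible map from a free module to a module in the image of $j$. That such a presentation exists is a statement about $K_0$, and by Bott periodicity it can be attacked through loops of invertible matrices, which again survive perturbation.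

\begin{proposition}\label{prop:K0}
The group $K_0(A)$ is the sum of the images of $K_0(A_1)$ and $K_0(A_2)$.
\end{proposition}

\begin{proof}
Let $p\in M_m(A)$ be a projection and $U(z)=1+(z-1)p$, $z\in\mathbb T$, so that $\partial_A[U]=[p]$. All $K_1$-classes below are taken in $K_1(C(\mathbb T,A))$. We deform $U$ to a product of loops defined over $D$, $A_1$, $A_2$ and a constant.

\emph{Step 1: linearization.} Choose $p''\in M_m(A_{\mathrm{alg}})$ with $\|p''-p\|<\frac12$ and put $U''(z)=1+(z-1)p''$. Then $\|U''-U\|<1$ and $U$ is unitary, so the segment from $U$ to $U''$ consists of invertibles and $[U'']=[U]$. Write $p''=uQ^{-1}v$, let $N=m+d$, and put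
\[
T(z)=\begin{pmatrix}1&(z-1)u\\-v&Q\end{pmatrix}=T_1(z)+T_2,\quad
T_1(z)=\begin{pmatrix}1&(z-1)u\\-v&1-N_1\end{pmatrix},\quad T_2=\begin{pmatrix}0&0\\0&-N_2\end{pmatrix}.
\]
By \eqref{eq:schur} with $M=1$ and $\lambda=z-1$, $T(z)$ is invertible and $[T]=[U'']+[Q]=[U]$. Lemma~\ref{lem:graph} with $f_1=f_2=0$ and $R=T(z)$ gives transverse pairs $(g_1(z),g_2)$ of size $2N$, continuous in $z$, with $g_1(z)\vee g_2=1$. The $2N\times N$ matrices
\[
\gamma_1(z)=\begin{pmatrix}1\\T_1(z)\end{pmatrix},\qquad\gamma_2=\begin{pmatrix}1\\-T_2\end{pmatrix}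
\]
are isomorphisms of $A^N$ onto $g_1(z)A^{2N}$ and $g_2A^{2N}$, and
\[
\Phi(z)=(\gamma_1(z),\gamma_2)=\begin{pmatrix}1&0\\T_1(z)&1\end{pmatrix}\begin{pmatrix}1&1\\0&-T(z)\end{pmatrix},
\]
so $\Phi$ is invertible and $[\Phi]=[-T]=[T]=[U]$.

\emph{Step 2: a loop of invertible certificates.} By Proposition~\ref{prop:cert-exists}, Lemma~\ref{lem:stable} and compactness, $\mathbb T$ has a finite open cover $(O_k)$ with elements $J_k$ that are certificates for $(g_1(z),g_2)$, with a constant $\varepsilon_k$, for all $z\in O_k$. With a subordinate partition of unity $(\phi_k)$, the function $J(z)=\sum_k\phi_k(z)J_k$ is continuous, and $J(z)$ is a certificate with constant $\varepsilon=\min_k\varepsilon_k$. Each $J(z)$ is invertible. Indeed, since $g_1(z)\vee g_2=1$, (R1) shows that every vector of $H^{2N}$ is $\xi_1+\xi_2$ with $\xi_1\in g_1(z)H^{2N}$, $\xi_2\in g_2H^{2N}$. If $J(z)(\xi_1+\xi_2)=0$, then \eqref{eq:polar} gives $0=\langle J(z)\xi_1,\xi_1\rangle-\langle J(z)\xi_2,\xi_2\rangle\ge\varepsilon(|\xi_1|^2+|\xi_2|^2)$. So $J(z)$ is injective with finite spectrum,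 hence invertible. By compactness the spectra stay a fixed distance away from $0$, so the spectral projections $e_\pm(z)$ are continuous, and $e_+(z)+e_-(z)=1$. Lemma~\ref{lem:loop} gives a loop $w$ of unitaries in $M_{2N}(D)$ with $e_\pm(z)=w(z)e_\pm(1)w(z)^*$.

\emph{Step 3: straightening.} Let $k_i^t(z)$ be as in Lemma~\ref{lem:straighten} for $J(z)$, and put
\[
\Phi^t(z)=\big(k_1^t(z)\gamma_1(z),\ k_2^t(z)\gamma_2\big),\qquad t\in[0,1].
\]
Fix $z$. The path of projections in Lemma~\ref{lem:straighten} vanishes at $t=1$, hence for all $t$, so the deformed pair $(g_1^t,g_2^t)$ has join $1$. The map $\Phi^t(z)$ is the composition of the isomorphism $A^N\oplus A^N\to g_1^tA^{2N}\oplus g_2^tA^{2N}$ given by its two blocks with the isomorphism \eqref{eq:join} onto $A^{2N}$. Thus $\Phi^t(z)$ is invertible for all $(t,z)$ and jointly continuous, and $\Phi^1=\Phi$. So the loop $\Psi=\Phi^0$, $\Psi(z)=(e_+(z)\gamma_1(z),e_-(z)\gamma_2)$, has $[\Psi]=[U]$.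

\emph{Step 4: splitting.} Abbreviate $e_\pm=e_\pm(1)$ and $\gamma_1=\gamma_1(1)$. By \eqref{eq:delta}, $h_1=\gamma_1^*e_+\gamma_1\ge\delta\gamma_1^*\gamma_1\ge\delta$ and $h_2=\gamma_2^*e_-\gamma_2\ge\delta$, so $h_i$ is invertible in $M_N(A_i)$. Since $e_+e_-=0$,
\[
\begin{pmatrix}h_1^{-1}\gamma_1^*e_+\\h_2^{-1}\gamma_2^*e_-\end{pmatrix}(e_+\gamma_1,\ e_-\gamma_2)=1_{2N},
\]
so the first factor is the inverse of the invertible matrix $\Psi(1)$. As $w(z)^*\Psi(z)=(e_+w(z)^*\gamma_1(z),\ e_-w(z)^*\gamma_2)$, we obtain
\[
\Psi(1)^{-1}w(z)^*\Psi(z)=\alpha_1(z)\oplus\alpha_2(z),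
\]
where $\alpha_1(z)=h_1^{-1}\gamma_1^*e_+w(z)^*\gamma_1(z)\in M_N(A_1)$ and $\alpha_2(z)=h_2^{-1}\gamma_2^*e_-w(z)^*\gamma_2\in M_N(A_2)$ are continuous in $z$. They are invertible over $A$, and an element of a unital $C^*$-subalgebra that is invertible in the larger algebra is invertible in the subalgebra; so $\alpha_i$ is an invertible loop over $A_i$. Therefore $[U]=[w]+[\Psi(1)]+[\alpha_1]+[\alpha_2]$. Apply $\partial_A$. The constant loop contributes $0$, and by naturality the other terms lie in the images of $K_0(D)$, $K_0(A_1)$, $K_0(A_2)$; the first image is contained in the second.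
\end{proof}

\section{Surjectivity of $j$}\label{sec:surj}

\begin{proposition}\label{prop:surj}
The map $j$ is surjective.
\end{proposition}

\begin{proof}
Let $p\in M_m(A)$ be a projection. By Proposition~\ref{prop:K0} there are projections $a_i,b_i$ over $A_i$ and $r\ge1$ with $p\oplus b_1\oplus b_2\oplus1_r\sim a_1\oplus a_2\oplus1_r$. Add $(1-b_1)\oplus(1-b_2)$ to both sides. The result is $p\oplus1_k\sim q=q_1\oplus q_2$ for some $k\ge1$, where $q_1=a_1\oplus1_r\oplus(1-b_1)$ and $q_2=a_2\oplus(1-b_2)$ are padded to projections $q_i\in M_l(A_i)$. This only places $[p]+k[1]$ in the image of $j$, and $\mathcal V(A)$ need not have cancellation; the invariant $c$ performs the subtraction inside $\mathcal P$.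

Let $w=(w_0,\tau)$ satisfy $w^*w=p\oplus1_k$ and $ww^*=q$, with $\tau$ consisting of the last $k$ columns. Then $\tau^*\tau=1_k$, $q\tau=\tau$, $w_0^*w_0=p$ and $q-\tau\tau^*=w_0w_0^*\sim p$. Choose $\chi\in M_{2l\times k}(A_{\mathrm{alg}})$ so close to $\tau$ that $\tau^*\chi$ is invertible, $(q\chi)^*(q\chi)\ge\frac12$, and $\|\operatorname{ran}(q\chi)-\tau\tau^*\|<1$; the last is possible by (R2), since $\operatorname{ran}(\tau)=\tau\tau^*$. Then $q-\operatorname{ran}(q\chi)\sim q-\tau\tau^*\sim p$, that is, $qA^{2l}/q\chi A^k\cong pA^m$. Write $\chi=uQ^{-1}v$ and apply Lemma~\ref{lem:graph} to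
\[
T=\begin{pmatrix}0&u\\-v&Q\end{pmatrix}=\begin{pmatrix}0&u\\-v&1-N_1\end{pmatrix}+\begin{pmatrix}0&0\\0&-N_2\end{pmatrix}:A^k\oplus A^d\to A^{2l}\oplus A^d
\]
with $f_1=(1-q_1)\oplus0_l\oplus0_d$ and $f_2=0_l\oplus(1-q_2)\oplus0_d$. By \eqref{eq:schur} with $M=0$ and $\lambda=1$, the map $R$ followed by an automorphism of the target is
\[
(z,s,w')\mapsto(\chi z+w',\ -vz+Qs),\qquad w'\in(1-q)A^{2l}.
\]
It is left invertible: $\tau^*w'=\tau^*qw'=0$, so from the value $(\alpha,\gamma)$ one recovers $z=(\tau^*\chi)^{-1}\tau^*\alpha$, $w'=(1-q)(\alpha-\chi z)$, $s=Q^{-1}(\gamma+vz)$. Since $Q$ is invertible, its image is $(\chi A^k+(1-q)A^{2l})\oplus A^d$, and multiplication by $q$ identifies its cokernel with $qA^{2l}/q\chi A^k\cong pA^m$. By Lemma~\ref{lem:graph}(a) and Proposition~\ref{prop:c}(a), $[p]=[1-g_1\vee g_2]=j(c(g_1,g_2))$.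
\end{proof}

Propositions~\ref{prop:inj} and~\ref{prop:surj} prove Theorem~\ref{thm:pushout}.

\section{The $C^*$-algebra of a separated graph}\label{sec:graphs}

Infinite graphs are reached by direct limits. Let $(B_i,\varphi_{i'i})$ be a directed system of $C^*$-algebras, with connecting maps that need be neither unital nor injective, and let $B$ be its limit, with maps $\varphi_i:B_i\to B$. Recall that $\bigcup_i\varphi_i(B_i)$ is dense and that $\|\varphi_i(b)\|=\lim_{i'}\|\varphi_{i'i}(b)\|$, also for matrices.

\begin{lemma}\label{lem:limits}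
The natural map $\varinjlim\mathcal V(B_i)\to\mathcal V(B)$ is an isomorphism.
\end{lemma}

\begin{proof}
\emph{Surjectivity.} Let $p\in M_n(B)$ be a projection. Choose $i$ and $b=b^*\in M_n(B_i)$ with $d=\varphi_i(b)-p$ of norm less than $\frac1{32}$. Then $\varphi_i(b^2-b)=pd+dp+d^2-d$ has norm less than $\frac18$, so $b'=\varphi_{i'i}(b)$ satisfies $\|b'^2-b'\|<\frac18$ for some $i'\ge i$. If $|t||t-1|<\frac18$, then $t$ is within $\frac14$ of $0$ or $1$, since one of the two factors is at least $\frac12$. So the spectral projection $p'$ of $b'$ for $(\frac34,\frac54)$ lies in $M_n(B_{i'})$, $\|p'-b'\|<\frac14$, and $\|\varphi_{i'}(p')-p\|<1$. Lemma~\ref{lem:close} applies.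

\emph{Injectivity.} Let $p,q$ be projections over $B_i$ with $\varphi_i(p)=w^*w$ and $\varphi_i(q)=ww^*$. Approximate $w$ by $\varphi_{i'}(c_0)$, let $p',q'$ be the images of $p,q$ over $B_{i'}$, and put $c=q'c_0p'$. Then $\varphi_{i'}(c)$ is at least as close to $w$, so we may assume $\|\varphi_{i'}(c^*c-p')\|<1$ and $\|\varphi_{i'}(cc^*-q')\|<1$. These inequalities hold already at some stage $i''\ge i'$, where Lemma~\ref{lem:close} gives the equivalence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
If $E^0=\emptyset$, both monoids are zero. We first note that $a_v\ne0$ in $M(E,C)$ for every finitely separated graph and every vertex $v$: in the monoid $\{0,\infty\}$ with $\infty+\infty=\infty$, the assignment $a_v\mapsto\infty$ respects the relations because each $X$ is finite and nonempty.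

\emph{Finite case.} Let $E^0\ne\emptyset$ and $C=\{X_1,\dots,X_k\}$ be finite, and put $D=\mathbb C^{E^0}$, so that $\mathcal V(D)=(\mathbb Z^+)^{E^0}$ is free on the classes of the vertices. Let $(E^{(j)},C^{(j)})$ be the separated graph with vertex set $E^0$, edge set $X_1\sqcup\dots\sqcup X_j$ and $C^{(j)}=\{X_1,\dots,X_j\}$, and write $A^{(j)}$ and $M^{(j)}$ for its $C^*$-algebra and monoid. By (V) and (E), $\sum_vv$ is a unit for $A^{(j)}$. We show by induction that $M^{(j)}\to\mathcal V(A^{(j)})$, $a_v\mapsto[v]$, is an isomorphism. For $j=0$ we have $A^{(0)}=D$ and $M^{(0)}$ is free on the $a_v$.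

Let $j\ge1$, let $E_{X_j}$ be the finite non-separated graph with vertex set $E^0$ and edge set $X_j$, and let $B=C^*(E_{X_j})$. By the known non-separated case, $M(E_{X_j})\cong\mathcal V(B)$ via $a_v\mapsto[v]$. Since $a_v\ne0$, this isomorphism and the induction hypothesis show that all vertices are nonzero in $B$ and in $A^{(j-1)}$. So $D$ is a unital subalgebra of both, as Theorem~\ref{thm:pushout} requires. Every relation that involves edges involves a single $X_i$ only. Hence a unital $*$-homomorphism out of $A^{(j)}$ is the same as a pair of unital $*$-homomorphisms out of $A^{(j-1)}$ and $B$ that agree on the vertices, and so $A^{(j)}=A^{(j-1)}*_DB$. Theorem~\ref{thm:pushout} gives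
\[
\mathcal V(A^{(j)})\cong M^{(j-1)}\sqcup_{(\mathbb Z^+)^{E^0}}M(E_{X_j}),\qquad[v]\leftrightarrow a_v .
\]
A homomorphism out of this pushout is a choice of images of the $a_v$ satisfying the relations for $X_1,\dots,X_{j-1}$ and the relation for $X_j$, so the pushout is $M^{(j)}$.

\emph{General case.} Let $I$ be the set of pairs $i=(G,\mathcal X)$ of finite sets $\emptyset\ne G\subset E^0$ and $\mathcal X\subset C$ such that $s(e),r(e)\in G$ for all $e\in X\in\mathcal X$. It is closed under unions, hence directed by inclusion. Each vertex $v$ occurs in $(\{v\},\emptyset)$, and each $X\in C$ occurs in $(s(X)\cup r(X),\{X\})$, which belongs to $I$ because $X$ is finite. Each $i$ defines a finite separated graph $(E_i,C_i)$ with vertex set $G$, edge set $\bigsqcup_{X\in\mathcal X}X$ and $C_i=\mathcal X$. For $i\le i'$ the relations of $(E_i,C_i)$ are among those of $(E_{i'},C_{i'})$, which gives directed systems of algebras and monoids mapping to $C^*(E,C)$ and $M(E,C)$. Every generator and every relation of $(E,C)$ occurs in some $(E_i,C_i)$, so the images of the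 generators in the limits satisfy all relations of $(E,C)$, and universality provides inverse maps. Thus $C^*(E,C)=\varinjlim C^*(E_i,C_i)$ and $M(E,C)=\varinjlim M(E_i,C_i)$, and the finite case together with Lemma~\ref{lem:limits} gives the first assertion.

Finally, $M(E,C)\to\mathcal V(C^*(E,C))$ is the composition of the isomorphism $M(E,C)\to\mathcal V(L(E,C))$ of Ara and Goodearl with $\mathcal V(L(E,C))\to\mathcal V(C^*(E,C))$, since both send $a_v$ to $[v]$. So the two assertions of the theorem are equivalent.
\end{proof}

\section{Consequences and limits of the pushout theorem}\label{sec:compl}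

\subsection{Families of algebras}

\begin{corollary}\label{cor:family}
Let $(A_\lambda)$ be a nonempty family of unital $C^*$-algebras containing a common finite-dimensional unital $C^*$-subalgebra $D$. Then $\mathcal V$ of the full amalgamated free product of the $A_\lambda$ over $D$ is the amalgamated coproduct of the monoids $\mathcal V(A_\lambda)$ over $\mathcal V(D)$.
\end{corollary}

\begin{proof}
For finite families use induction. By the universal properties, both the free product and the coproduct can be formed one factor at a time, and $D$ embeds in each partial product by Lemma~\ref{lem:glue}. For an infinite family, both sides are direct limits over finite subfamilies, and Lemma~\ref{lem:limits} applies.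
\end{proof}

A pushout of a monoid $M$ and $\mathbb Z^+$ over $\mathbb Z^+$, along the identity of $\mathbb Z^+$, is $M$. Since $\mathcal V(C(\mathbb T))=\mathbb Z^+[1]$, a free factor $C(\mathbb T)$ over $\mathbb C$ does not change $\mathcal V$. As $C^*(F_n)$ is the free product of $n$ copies of $C(\mathbb T)$ over $\mathbb C$, we get $\mathcal V(C^*(F_n))=\mathbb Z^+$: all finitely generated projective modules over $C^*(F_n)$ are free. Likewise $\mathcal V(\mathcal O_2*_{\mathbb C}C(\mathbb T))=\{0,[1]\}$.

\subsection{Conical monoids}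
An abelian monoid $M$ is \emph{conical} if $x+y=0$ implies $x=y=0$. An element $u$ is an \emph{order unit} if for each $x\in M$ there are $x'\in M$ and $n\ge0$ with $x+x'=nu$.

\begin{proposition}\label{prop:conical}
An abelian monoid is isomorphic to $\mathcal V(A)$ for some $C^*$-algebra $A$ if and only if it is conical. If it has an order unit, $A$ can be chosen unital.
\end{proposition}

\begin{proof}
If $[p]+[q]=0$, then $p\oplus q\sim0$, so $p\oplus q=0$; thus $\mathcal V(A)$ is conical. Conversely, let $M$ be conical and put $E^0=M\setminus\{0\}$. For each ordered pair $(m,m')$ of nonzero elements, let $X_{m,m'}$ consist of two edges with source $m+m'$, which is nonzero by conicality, and ranges $m$ and $m'$. Let $E^1$ be the disjoint union of these sets and $C$ their collection. Then $M(E,C)$ has generators $a_m$ ($m\ne0$) and relations $a_{m+m'}=a_m+a_{m'}$. The maps $a_m\mapsto m$ and $m\mapsto a_m$, $0\mapsto0$, are mutually inverse homomorphisms, so Theorem~\ref{thm:graphs} gives $M\cong\mathcal V(B)$ for $B=C^*(E,C)$.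

Let $u$ be an order unit. If $u=0$, then $M=0=\mathcal V(0)$ by conicality. Otherwise let $v\in B$ be the vertex projection of $u$, and consider the unital corner $vBv$. For a projection $p$ over $B$ there are $p'$, $n$ and $w$ with $w^*w=p\oplus p'$ and $ww^*=v\oplus\dots\oplus v$ ($n$ copies). Then $w(p\oplus0)w^*$ is a projection in $M_n(vBv)$ equivalent to $p$, so $\mathcal V(vBv)\to\mathcal V(B)$ is onto. If $p,q$ are projections over $vBv$ and $p=w^*w$, $q=ww^*$ over $B$, then $w=qwp$ has entries in $vBv$, so the map is injective.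
\end{proof}

\subsection{An infinite-dimensional amalgam}
The hypothesis $\dim D<\infty$ entered three times: in gluing representations by counting multiplicities (Lemma~\ref{lem:glue}); in the finiteness of the spectrum of a certificate, which puts $e_+,e_0,e_-$ into $M_n(D)$ and isolates $0$ in the proof of Proposition~\ref{prop:welldef}; and in closing up the loop of unitaries in Lemma~\ref{lem:loop}. It cannot be dropped.

\begin{example}\label{ex:circle}
Let $D=C(\mathbb T)$ and $A_1=A_2=C([0,1])$, with the embedding that sends the coordinate $z$ to $e^{2\pi it}$; it is injective because $t\mapsto e^{2\pi it}$ is onto. Let $s_1,s_2\in A=A_1*_DA_2$ be the images of the two coordinate functions, so $e^{2\pi is_1}=e^{2\pi is_2}$. The monoids $\mathcal V(D),\mathcal V(A_1),\mathcal V(A_2)$ all equal $\mathbb Z^+[1]$, so the pushout is $\mathbb Z^+$, with image $\{k[1]\}$ in $\mathcal V(A)$. The unitaries $u(e^{2\pi i\tau})=e^{2\pi i\tau s_1}e^{-2\pi i\tau s_2}$, $\tau\in[0,1]$, equal $1$ at $\tau=0$ and at $\tau=1$, so they form a loop; put $x=\partial_A[u]\in K_0(A)$.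 Evaluations at $0$ and at $1$ agree on $D$, so $A$ has characters $\omega:(s_1,s_2)\mapsto(1,0)$ and $\omega':(s_1,s_2)\mapsto(0,0)$. They send $u$ to the loop $z$ and to the constant loop $1$, so by naturality $\omega_*(x)=1$ and $\omega'_*(x)=0$ in $K_0(\mathbb C)=\mathbb Z$, whereas $\omega_*[1]=\omega'_*[1]$. Hence $K_0(A)\ne\mathbb Z[1]$, and the map from the pushout to $\mathcal V(A)$ is not surjective. The conclusion of Proposition~\ref{prop:K0} already fails here.
\end{example}

\begin{thebibliography}{9}

\bibitem{AG}
P.~Ara, K.~R.~Goodearl, \emph{$C^*$-algebras of separated graphs}, arXiv:1102.4296 (2011).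

\end{thebibliography}
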